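\title{Growth of the covariant derivatives of the Ricci curvature along collapsing K\"ahler--Ricci flows}

\begin{abstract}
On a compact K\"ahler manifold with semiample canonical bundle and intermediate Kodaira dimension, the normalized K\"ahler--Ricci flow collapses the Calabi--Yau fibers of the Iitaka fibration, and away from the singular fibers the first covariant derivative of the Ricci curvature stays bounded. We prove the conjecture that the third covariant derivative is in general unbounded; in fact the second one already is. For a general hypersurface of bidegree $(d,4)$, $d\ge 3$, in $\mathbb P^1\times\mathbb P^3$ and any initial metric, $|\nabla^k\mathrm{Ric}|$ grows at least like $e^{(k-1)t/2}$ near a suitable smooth fiber for every $k\ge2$, and the exponent $\frac{k-1}{2}$ is optimal. The reason is that $\nabla\mathrm{Ric}$ contains a representative of the Kodaira--Spencer class, which slower growth would force to be parallel. When the smooth fibers have finite fundamental group, all derivatives of the Ricci curvature are bounded exactly when the fibration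 is locally trivial.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The flow and the question}
Let $(X,\omega_0)$ be a compact K\"ahler manifold whose canonical bundle $K_X$ is semiample, that is, some positive power of $K_X$ is generated by its global sections. Let $\omega(t)$, $t\in[0,\infty)$, be the normalized K\"ahler--Ricci flow
\begin{equation}\label{eq:flow}
\partial_t\omega(t)=-\mathrm{Ric}(\omega(t))-\omega(t),\qquad \omega(0)=\omega_0,
\end{equation}
and let $g(t)$ be the metric of $\omega(t)$. For $p\ge1$ sufficiently divisible, the sections of $K_X^p$ define the Iitaka fibration $f:X\to B$ onto the canonical model $B$, a normal projective variety of dimension $m=\mathrm{kod}(X)$ embedded in a projective space, and $K_X^p=f^*\mathcal O_B(1)$. We assume throughout that $0<m<\dim X$, and we put $n=\dim X-m$ and $N=m+n$. Let $S\subset X$ be the preimage of the union of the singular locus of $B$ and the set of singular values of $f$, and write $X^\circ=X\setminus S$, $B^\circ=B\setminus f(S)$. Then $f:X^\circ\to B^\circ$ is a proper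 holomorphic submersion whose fibers $X_b$ are connected $n$-dimensional Calabi--Yau manifolds: they are compact K\"ahler and $K_{X_b}^p=K_X^p|_{X_b}$ is trivial.

The flow collapses these fibers. There is a smooth K\"ahler metric $\omega_{\mathrm{can}}$ on $B^\circ$ such that for every compact $K\subset X^\circ$
\begin{equation}\label{eq:equiv}
C^{-1}\big(f^*\omega_{\mathrm{can}}+e^{-t}\omega_0\big)\le\omega(t)\le C\big(f^*\omega_{\mathrm{can}}+e^{-t}\omega_0\big)\quad\text{on }K\times[0,\infty),
\end{equation}
see \cite{FZ,TWY,To}, and, by \cite{TWY},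
\begin{equation}\label{eq:C0}
\omega(t)\to f^*\omega_{\mathrm{can}}\quad\text{in }C^0(K,\omega_0)\text{ as }t\to\infty .
\end{equation}
By \eqref{eq:equiv} the fibers have diameter of order $e^{-t/2}$. A function that varies by a definite amount along a fiber then has gradient at least of order $e^{t/2}$, so every covariant derivative may cost a factor $e^{t/2}$. The rescaled metrics $e^tg(t)$ have locally bounded geometry (Lemma~\ref{lem:bounded}), and this alone gives only $|\nabla^k\mathrm{Ric}|_{g(t)}\le C_ke^{(k+2)t/2}$.

The Ricci curvature can behave far better. Let $B$ be a curve of genus at least $2$ with the K\"ahler form $\beta$ satisfying $\mathrm{Ric}(\beta)=-\beta$, let $(Y,\omega_h)$ be Ricci-flat with trivial canonical bundle, and let $X=B\times Y$. Then $\omega(t)=\beta+e^{-t}\omega_h$ solves \eqref{eq:flow}. If $h$ is not flat, the curvature tensor of $g(t)$ has size $e^t$, but $\mathrm{Ric}=-\beta$ is parallel. In general the following bounds are known: for every compact $K\subset X^\circ$,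
\begin{equation}\label{eq:known}
|\nabla\mathrm{Ric}|_{g(t)}\le C,\qquad |\Delta\mathrm{Ric}|_{g(t)}\le C,\qquad |\nabla^2R|_{g(t)}\le C\qquad\text{on }K\times[0,\infty),
\end{equation}
where $\nabla$, the rough Laplacian $\Delta$, $\mathrm{Ric}$ and the scalar curvature $R$ are those of $g(t)$. The first bound gains a factor $e^{3t/2}$ over scaling. Do such bounds persist to all orders, as in the product? The following conjecture, from Kong's paper \cite{Kong}, says that they do not.

\begin{quote}
\textbf{Conjecture.} There exist $(X,\omega_0)$ as above and a compact set $K\subset X^\circ$ such that $\sup_{K\times[0,\infty)}|\nabla^3\mathrm{Ric}|_{g(t)}=+\infty$.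
\end{quote}

One argument for the opposite guess is that $\mathrm{Ric}$ converges to $-f^*\omega_{\mathrm{can}}$ (Lemma~\ref{lem:ricci}), a fixed smooth form pulled back from the base. But the covariant derivative of a pulled back form with respect to $g(t)$ sees the second fundamental form of the fibers, and part of the second fundamental form represents the variation of their complex structure. This is the source of the growth.

\subsection{Results}
The conjecture is true, and already $|\nabla^2\mathrm{Ric}|$ is unbounded in general.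

\begin{theorem}\label{thm:K3}
Let $d\ge3$, let $X\subset\mathbb P^1\times\mathbb P^3$ be a general hypersurface of bidegree $(d,4)$, and let $\omega_0$ be any K\"ahler metric on $X$. Then all the assumptions above hold with $m=1$, $n=2$, and there is a fiber $X_{b_0}\subset X^\circ$ such that for every compact $K\subset X^\circ$ with $X_{b_0}\subset\operatorname{int}K$ and every $k\ge2$,
\[
\liminf_{t\to\infty}e^{-(k-1)t/2}\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}>0 .
\]
In particular $\sup_{K\times[0,\infty)}|\nabla^3\mathrm{Ric}|_{g(t)}=+\infty$.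
\end{theorem}

Here ``general'' means that the defining equation lies in a nonempty Zariski open set, described in Section~\ref{sec:K3}. Theorem~\ref{thm:K3} is a case of a criterion valid for every $X$. For $b\in B^\circ$ let $\kappa_b:T_bB\to H^1(X_b,TX_b)$ be the Kodaira--Spencer map, recalled in Section~\ref{sec:prelim}, and let $h_b$ be the unique Ricci-flat K\"ahler metric on $X_b$ in the class $[\omega_0|_{X_b}]$. A form $A\in\Omega^{0,1}(X_b,T^{1,0}X_b)$ is called \emph{symmetric} if $h_b(A(\bar a),\bar c)$ is symmetric in $\bar a,\bar c\in T^{0,1}X_b$.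

\begin{theorem}\label{thm:general}
Let $(X,\omega_0)$ be as above.
\begin{enumerate}
\item[(a)] Let $b_0\in B^\circ$, and suppose that for some $v\in T_{b_0}B$ the class $\kappa_{b_0}(v)$ is not represented by a symmetric $h_{b_0}$-parallel form. Then for all $k\ge2$ and all compact $K\subset X^\circ$ with $X_{b_0}\subset\operatorname{int}K$,
\[
\liminf_{t\to\infty}e^{-(k-1)t/2}\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}>0 .
\]
\item[(b)] For all $k\ge1$, $\delta>0$ and compact $K\subset X^\circ$ there is $C_{k,\delta,K}$ with
\[
\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}\le C_{k,\delta,K}\,e^{(\frac{k-1}{2}+\delta)t}\qquad\text{for all }t\ge0 .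
\]
\end{enumerate}
Hence in case \textup{(a)}, $\lim_{t\to\infty}\frac1t\log\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}=\frac{k-1}{2}$ for every $k\ge2$.
\end{theorem}

\begin{theorem}\label{thm:dichotomy}
Suppose that the fibers over $B^\circ$ have finite fundamental group. Then the following are equivalent:
\begin{enumerate}
\item[(i)] $f$ is locally holomorphically trivial over $B^\circ$;
\item[(ii)] for all $k$, $|\nabla^k\mathrm{Ric}|_{g(t)}$ is bounded on $K\times[0,\infty)$ for all compact $K\subset X^\circ$;
\item[(iii)] the same holds for one $k\ge2$.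
\end{enumerate}
If they fail, then there is $b_0\in B^\circ$ such that $\lim_{t\to\infty}\frac1t\log\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}=\frac{k-1}{2}$ for all $k\ge2$ and all compact $K\subset X^\circ$ with $X_{b_0}\subset\operatorname{int}K$.
\end{theorem}

The only facts about the flow that we take as given are \eqref{eq:equiv}, \eqref{eq:C0} and the first and third bounds in \eqref{eq:known}. Section~\ref{sec:model} shows the link between $\nabla\mathrm{Ric}$ and the Kodaira--Spencer class on an explicit family of elliptic curves. Sections~\ref{sec:ricci} and~\ref{sec:blowup} identify the limit of the metric and of the Ricci endomorphism at the scale of the fibers, and Section~\ref{sec:growth} proves Theorem~\ref{thm:general}. Theorems~\ref{thm:K3} and~\ref{thm:dichotomy} are proved in Sections~\ref{sec:K3} and~\ref{sec:dichotomy}.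

\section{Conventions and tools}\label{sec:prelim}

\subsection{K\"ahler conventions and scaling}
We identify a real $(1,1)$-form $\alpha=i\alpha_{A\bar B}\,dx^A\wedge d\bar x^B$ with the symmetric tensor $\alpha(\cdot,J\cdot)$, extended complex bilinearly, and $\alpha(a,\bar b)=\alpha_{A\bar B}a^A\overline{b^B}$ denotes the value of this tensor on $a\in T^{1,0}$, $\bar b\in T^{0,1}$. Under this identification $\omega$ corresponds to $g$ and the Ricci form $-i\partial\bar\partial\log\det(g_{A\bar B})$ to the Ricci tensor. We put $R=g^{A\bar B}\mathrm{Ric}_{A\bar B}$, half the Riemannian scalar curvature; numerical factors in norms play no role. The Levi-Civita connection of a K\"ahler metric has no Christoffel symbols of mixed type. This has two consequences: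
\begin{enumerate}
\item[(K1)] $\nabla_{\bar a}\xi=(\bar\partial\xi)(\bar a)$ for sections $\xi$ of $T^{1,0}$ and $\bar a\in T^{0,1}$;
\item[(K2)] if $\alpha$ is closed, $\nabla_{\bar A}\alpha_{C\bar B}=\partial_{\bar A}\alpha_{C\bar B}-\Gamma^{\bar D}_{\bar A\bar B}\alpha_{C\bar D}$ is symmetric in $\bar A,\bar B$.
\end{enumerate}
We also use the following algebra: if a real $(1,1)$-form $\alpha$ equals $d\mu$ with $\mu$ real, then $\bar\partial\mu^{0,1}=0$, and
\begin{equation}\label{eq:ddbar}
\mu^{0,1}=\bar\partial v\quad\text{implies}\quad\alpha=\partial\bar\partial v+\bar\partial\partial\bar v=i\partial\bar\partial(2\operatorname{Im}v).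
\end{equation}

Along the flow we write
\[
\lambda=e^{t/2},\qquad \tilde\omega=e^t\omega,\qquad \tilde g=e^tg,\qquad s=e^t-1 .
\]
Then $\partial_s\tilde\omega=-\mathrm{Ric}$, and $g$ and $\tilde g$ have the same connection and Ricci tensor. Let $\mathcal R$ be the Ricci endomorphism of $g$, defined by $g(\mathcal R\,\cdot,\cdot)=\mathrm{Ric}$. It is real, self-adjoint and commutes with $J$, so it preserves $T^{1,0}X$ and $T^{0,1}X$ inside the complexified tangent bundle. Counting indices gives
\begin{equation}\label{eq:scaling}
|\nabla^k\mathrm{Ric}|_{\tilde g}=\lambda^{-k-2}|\nabla^k\mathrm{Ric}|_g,\qquad|\nabla^k\mathcal R|_{\tilde g}=\lambda^{-k}|\nabla^k\mathrm{Ric}|_g .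
\end{equation}
The letter $C$ denotes constants independent of $t$. A vector is \emph{vertical} if it is tangent to a fiber of $f$.

\subsection{The Kodaira--Spencer class}
Let $b\in B^\circ$, $Y=X_b$ and let $v\in T_bB$ be a $(1,0)$-vector. A \emph{lift} of $v$ is a smooth section $\xi$ of $T^{1,0}X|_Y$ with $df(\xi)=v$. In a holomorphic chart $(z,y)$ with $f=z$ the $z$-components of $\xi$ are constant, so $\bar\partial\xi$ is a $\bar\partial$-closed form in $\Omega^{0,1}(Y,T^{1,0}Y)$. Two lifts differ by a section of $T^{1,0}Y$, so the Dolbeault class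
\[
\kappa_b(v)=[\bar\partial\xi]\in H^1(Y,TY)
\]
does not depend on the lift. It is complex linear in $v$, and it is the image of $v$ under the connecting map of $0\to TY\to TX|_Y\to T_bB\otimes\mathcal O_Y\to0$. This is the Kodaira--Spencer map, up to a sign convention that does not matter here.

\subsection{Interpolation and limits}

\begin{lemma}\label{lem:interp}
Let $T$ be a tensor field on a Riemannian manifold, $q\ge1$ an integer, $\ell>0$, and $x$ a point such that all geodesics from $x$ exist up to length $\ell$. Then, with suprema over the closed ball of radius $\ell$ about $x$ and $C_q$ depending only on $q$ and the dimension,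
\[
|\nabla T|(x)\le C_q\big(\ell^{-1}\sup|T|+\ell^{q-1}\sup|\nabla^qT|\big).
\]
\end{lemma}

\begin{proof}
Let $\varphi:[0,\ell]\to\mathbb R^M$ be the vector of components of $T$ in a parallel orthonormal frame along a unit speed geodesic $c$ from $x$. Then $\varphi^{(j)}=(\nabla^jT)(c',\dots,c')$, so it suffices to bound $|\varphi'(0)|$. For $q=1$ there is nothing to prove. For $q\ge2$ let $P$ be the Taylor polynomial of $\varphi$ at $0$ of degree $<q$. Then $\sup_{[0,\ell]}|P|\le\sup|\varphi|+\ell^q\sup|\varphi^{(q)}|$, and $|\varphi'(0)|=|P'(0)|\le C_q\ell^{-1}\sup_{[0,\ell]}|P|$, because all norms on polynomials of degree $<q$ on $[0,1]$ are equivalent.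
\end{proof}

\begin{lemma}\label{lem:limits}
\begin{enumerate}
\item[(a)] Let $E$ be a holomorphic Hermitian vector bundle on a compact K\"ahler manifold $(Y,h)$. If $\bar\partial$-closed forms $A_i\in\Omega^{0,1}(Y,E)$ in a fixed Dolbeault class converge uniformly to a smooth $\bar\partial$-closed form $A$, then $A$ lies in that class. A parallel form that is $\bar\partial$-exact vanishes.
\item[(b)] Let $\gamma_i\to\gamma_\infty$ be Riemannian metrics converging in $C^\infty_{\mathrm{loc}}$, and let $T_i$ be tensor fields with $|T_i|_{\gamma_i}$ locally uniformly bounded and $|\nabla^{\gamma_i}T_i|_{\gamma_i}\to0$ locally uniformly. Then a subsequence of $T_i$ converges in $C^0_{\mathrm{loc}}$ to a smooth $\gamma_\infty$-parallel tensor field.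
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Hodge theory two $\bar\partial$-closed forms are cohomologous if and only if they have the same harmonic projection, and this projection is continuous in $L^2$. If $A=\bar\partial\phi$ is parallel, then $\bar\partial^*A=0$ because $\bar\partial^*A$ is a contraction of $\nabla A$, so $\|A\|_{L^2}^2=\langle\phi,\bar\partial^*A\rangle_{L^2}=0$.

(b) In coordinates $\partial T_i=\nabla^{\gamma_i}T_i-\Gamma_i*T_i$ is bounded, so the Arzel\`a--Ascoli theorem gives a subsequence $T_i\to T_\infty$ in $C^0_{\mathrm{loc}}$. Then $\partial T_i\to-\Gamma_\infty*T_\infty$ locally uniformly. Hence $T_\infty$ is $C^1$ and solves $\partial T_\infty=-\Gamma_\infty*T_\infty$, which says that it is parallel and, by iteration, smooth.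
\end{proof}

\section{The Kodaira--Spencer class inside $\nabla\mathrm{Ric}$: a model}\label{sec:model}

The whole argument rests on one identity.

\begin{lemma}\label{lem:projection}
Let $g$ be a K\"ahler metric near a fiber $Y=X_b$, let $\Pi=\Pi^2$ be a smooth field of projections of $T^{1,0}X$ near $Y$, and let $\xi$ be a lift of $v\in T_bB$ with $\Pi\xi=\xi$. Then $A=\bar\partial\xi$ satisfies
\[
(1-\Pi)A(\bar a)=(\nabla_{\bar a}\Pi)\,\xi\qquad\text{for }\bar a\in T^{0,1}Y .
\]
\end{lemma}

\begin{proof}
Apply $\nabla_{\bar a}$ to $(1-\Pi)\xi=0$ and use $\nabla_{\bar a}\xi=A(\bar a)$, which is (K1).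
\end{proof}

Take for $\Pi$ the $g$-orthogonal projection onto the orthogonal complement of the fibers. Then $\Pi A(\bar a)=0$, so $(\nabla_{\bar a}\Pi)\xi=A(\bar a)$: a component of $\nabla\Pi$ represents $\kappa_b(v)$. Differentiating $g(\xi,\bar c)=0$ for a local section $\bar c$ of $T^{0,1}Y$ gives $g(A(\bar a),\bar c)=-g(\xi,\nabla_{\bar a}\bar c)$, so $A$ is part of the second fundamental form of $Y$, and it is symmetric. In the following example $-\Pi$ is exactly the Ricci endomorphism of a solution of the flow.

\begin{example}\label{ex:elliptic}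
Let $\mathbb H$ be the upper half plane and let $\mathcal E$ be the quotient of $\mathbb H\times\mathbb C\ni(z,w)$ by $(z,w)\sim(z,w+1)\sim(z,w+z)$, with $f=z$. Write $w=x_1+x_2z$ with $x_1,x_2$ real, so $x_2=\operatorname{Im}w/\operatorname{Im}z$. The $(1,0)$-form $\theta=dw-x_2\,dz=dx_1+z\,dx_2$ satisfies
\[
\frac{i}{2\operatorname{Im}z}\,\theta\wedge\bar\theta=\frac{i(\bar z-z)}{2\operatorname{Im}z}\,dx_1\wedge dx_2=dx_1\wedge dx_2 ,
\]
which is closed and descends to $\mathcal E$. Put
\[
\beta=\frac34\,\frac{i\,dz\wedge d\bar z}{(\operatorname{Im}z)^2},\qquad\omega(t)=\beta+e^{-t}dx_1\wedge dx_2 .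
\]
This is a K\"ahler form with $\det g=\frac38e^{-t}(\operatorname{Im}z)^{-3}$ in the coordinates $(z,w)$. Since $\partial_z\partial_{\bar z}\log\operatorname{Im}z=-\frac14(\operatorname{Im}z)^{-2}$, we get $\mathrm{Ric}=3i\partial\bar\partial\log\operatorname{Im}z=-\beta$, and therefore $\partial_t\omega=-e^{-t}dx_1\wedge dx_2=-\mathrm{Ric}-\omega$. The frame dual to $(dz,\theta)$ is $\xi=\partial_z+x_2\partial_w$, $\partial_w$. It is orthogonal, $\mathcal R\xi=-\xi$ and $\mathcal R\partial_w=0$, so $\mathcal R=-\Pi$. From $x_2=(w-\bar w)/(2i\operatorname{Im}z)$ we find on each fiber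
\[
A=\bar\partial\xi=\frac{i}{2\operatorname{Im}z}\,d\bar w\otimes\partial_w,\qquad(\nabla_{\partial_{\bar w}}\mathcal R)\,\xi=-\frac{i}{2\operatorname{Im}z}\,\partial_w .
\]
The form $A$ is parallel on the flat fiber and nonzero, so $\kappa(\partial_z)\ne0$ by Lemma~\ref{lem:limits}(a). As $|\partial_w|_g=|\partial_{\bar w}|_g$ and $|\xi|_g=\frac{\sqrt3}{2\operatorname{Im}z}$, this component of $\nabla\mathrm{Ric}$ has modulus $1/\sqrt3$ in a unitary frame, for all $t$. The higher derivatives do not grow. On $\mathbb H\times\mathbb C$ the map $(z,w)\mapsto(z,\lambda w)$ is holomorphic and pulls $\omega(t)$ back to $\omega(0)$, and the translations $w\mapsto w+c_1+c_2z$ with $c_1,c_2$ real are holomorphic and preserve $\omega(t)$. So $|\nabla^k\mathrm{Ric}|_{g(t)}$ is a function of $z$ alone, independent of $t$.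
\end{example}

The example suggests the following count for a general family. Suppose that $\mathcal R=-\Pi$ and $g|_Y=\lambda^{-2}h$. The norm of $A$ is the same for $h$ and for $\lambda^{-2}h$, and $|\xi|_g$ has order one, so $A$ is a component of $\nabla\mathrm{Ric}$ of order one, in agreement with \eqref{eq:known}. But $|\nabla^{k-1}A|_{\lambda^{-2}h}=\lambda^{k-1}|\nabla^{k-1}A|_h$. One therefore expects $|\nabla^k\mathrm{Ric}|_g$ to have order $\lambda^{k-1}$, unless $A$ is parallel, as it is in the example. Although $\mathcal E$ is not compact, the example shows why Theorem~\ref{thm:general}(a) asks for more than $\kappa_{b_0}(v)\ne0$. For $n=1$ its hypothesis never holds, because $H^1(Y,TY)$ is spanned by the parallel form $d\bar w\otimes\partial_w$. This is why the fibers in Theorem~\ref{thm:K3} are surfaces.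

To turn the count into a proof we must show that $\mathcal R$ approaches minus a horizontal projection at the scale of the fibers (Sections~\ref{sec:ricci} and~\ref{sec:blowup}), and then find a projection whose derivative is controlled by $\nabla\mathcal R$ (Section~\ref{sec:growth}).

\section{The Ricci curvature is bounded}\label{sec:ricci}

A bound on $\nabla\mathrm{Ric}$ does not bound $\mathrm{Ric}$. We integrate in time instead. Since $\partial_t\log\omega^N=\operatorname{tr}_\omega\partial_t\omega=-R-N$ and $\mathrm{Ric}=-i\partial\bar\partial\log\omega^N$, we have $\partial_t\mathrm{Ric}=i\partial\bar\partial R$, which the third bound in \eqref{eq:known} controls. This is the only place where that bound is used.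

\begin{lemma}\label{lem:ricci}
Let $K\subset X^\circ$ be compact.
\begin{enumerate}
\item[(a)] Let $a,b\in T^{1,0}_xX$, $x\in K$, have $\omega_0$-length at most $1$, and let $\nu\in\{0,1,2\}$ be the number of vertical vectors among $a,b$. Then $|\mathrm{Ric}(a,\bar b)|\le Ce^{-\nu t/2}$. Consequently $|\mathrm{Ric}|_g\le C$ on $K\times[0,\infty)$.
\item[(b)] $\mathrm{Ric}\to-f^*\omega_{\mathrm{can}}$ in $C^0(K,\omega_0)$ as $t\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $u(t)=g(a,\bar b)$ and $\varrho(t)=\mathrm{Ric}(a,\bar b)$, so that $u'=-u-\varrho$ and $\varrho'=(i\partial\bar\partial R)(a,\bar b)$. By \eqref{eq:equiv}, $|a|_g|b|_g\le Ce^{-\nu t/2}$, so \eqref{eq:known} gives $|u|+|\varrho'|\le Ce^{-\nu t/2}$. All constants are uniform in $x,a,b$.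

Let $\nu>0$. Then $\varrho'$ is integrable, so $\varrho\to\varrho_\infty$ with $|\varrho-\varrho_\infty|\le Ce^{-\nu t/2}$. Since $u\to0$, we have $u'\to-\varrho_\infty$, and a function that converges cannot have a derivative tending to a nonzero limit. So $\varrho_\infty=0$.

For any $\nu$, the equation $u''=-u'-\varrho'$ reads $(e^tu')'=-e^t\varrho'$, so $|u'(t)|\le e^{-t}|u'(0)|+C$. Hence $u'$, $u''$ and $\varrho=-u-u'$ are bounded. This settles $\nu=0$.

Let $(e_j,w_c)$ be an $\omega_0$-unitary basis of $T^{1,0}_xX$ with $w_c$ vertical. On the vector $\sum\mu_je_j+\sum\mu'_c\lambda w_c$ the form $f^*\omega_{\mathrm{can}}+e^{-t}\omega_0$ takes the value $|f_*\sum\mu_je_j|^2_{\omega_{\mathrm{can}}}+e^{-t}|\mu|^2+|\mu'|^2$, which is comparable to $|\mu|^2+|\mu'|^2$. So by \eqref{eq:equiv} the basis $(e_j,\lambda w_c)$ is uniformly comparable to a $g$-unitary one, and the components of $\mathrm{Ric}$ in it are bounded. This proves (a).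

For (b), Taylor's formula gives $|u'(t)|\le|u(t+\epsilon)-u(t)|/\epsilon+\epsilon\sup|u''|$ for $\epsilon>0$. By \eqref{eq:C0}, $u\to f^*\omega_{\mathrm{can}}(a,\bar b)$ uniformly, so $\limsup|u'|\le C\epsilon$ for every $\epsilon$, and $\varrho=-u-u'\to-f^*\omega_{\mathrm{can}}(a,\bar b)$ uniformly.
\end{proof}

\section{Blow-up at the scale of the fibers}\label{sec:blowup}

\subsection{A local regularity lemma}
Uniform equivalence to the Euclidean metric and a bound on the Ricci curvature give all higher estimates. We allow a forcing term, needed in Section~\ref{sec:dichotomy}.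

\begin{lemma}\label{lem:regularity}
Let $\gamma(\tau)$, $\tau\in[-1,0]$, be a smooth family of K\"ahler metrics on the ball $\mathbb B_{2r}\subset\mathbb C^M$, put $L=\log\det(\gamma_{A\bar B})$, and suppose that
\[
\partial_\tau\gamma_{A\bar B}=-a\gamma_{A\bar B}+L_{A\bar B}+F_{A\bar B}
\]
with $a\in\{0,1\}$ and a smooth real function $F$. Assume that $\Lambda^{-1}\le(\gamma_{A\bar B})\le\Lambda$, that $|L_{A\bar B}|\le\Lambda$, and that the spatial $C^l$ norms of $F$ and $\partial_\tau F$ are at most $\Lambda_l$ for every $l$. Then $\|\gamma(0)\|_{C^l(\mathbb B_r)}\le C_l$, where $C_l$ depends only on $l,M,r,\Lambda$ and the $\Lambda_{l'}$.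
\end{lemma}

\begin{proof}
Each step below passes to a slightly smaller cylinder $\mathbb B_{r'}\times[-\tau',0]$ with $r'>r$, $\tau'>0$. Write $D$ for real spatial derivatives and $C^{\alpha,\alpha/2}$ for the parabolic H\"older space, with exponent $\alpha$ in space and $\alpha/2$ in time.

\emph{First H\"older bound.} The function $L$ and its Euclidean Laplacian are bounded, so interior $W^{2,q}$ estimates for large $q$ bound $L$ in spatial $C^{1,\alpha}$ for every $\alpha<1$. On each time slice $\gamma_{A\bar B}=u_{A\bar B}$ with $|u|\le C$: the Poincar\'e homotopy formula gives a bounded primitive $\mu$ of the K\"ahler form, the sup-norm estimate for $\bar\partial$ on balls solves $\bar\partial v=\mu^{0,1}$ with $v$ bounded, and \eqref{eq:ddbar} applies. The complex Evans--Krylov estimate \cite{Wang,TWWY} states that a solution of $\log\det(u_{A\bar B})=L$ with $u$ and $\Delta u$ bounded and $L$ bounded in $C^\alpha$ is bounded in $C^{2,\alpha}$ on a smaller ball, after decreasing $\alpha\in(0,1)$. Fix this $\alpha$. Differentiating the equation gives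
\begin{equation}\label{eq:slice}
\gamma^{A\bar B}(Du)_{A\bar B}=DL ,
\end{equation}
with coefficients and right side bounded in $C^\alpha$. By the elliptic Schauder estimate $Du$ is bounded in $C^{2,\alpha}$, so $\gamma$ is bounded in spatial $C^{1,\alpha}$. Since $\partial_\tau\gamma$ is bounded, $\gamma$ is bounded in $C^{\alpha,\alpha/2}$.

\emph{Induction.} Suppose that $D^j\gamma$ is bounded in $C^{\alpha,\alpha/2}$ for $j\le l$. Tracing the evolution equation gives
\[
\partial_\tau L=\gamma^{A\bar B}L_{A\bar B}+\Theta,\qquad\Theta=-aM+\gamma^{A\bar B}F_{A\bar B},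
\]
and $D^j\Theta$ is bounded in $C^{\alpha,\alpha/2}$ for $j\le l$ by the assumption on $F$. For $j=0,\dots,l$ the function $D^jL$ solves the same equation with right side $D^j\Theta+\sum_{i=1}^jD^i\gamma^{-1}*D^{j-i+2}L$. The interior parabolic Schauder estimate, applied for $j=0,1,\dots,l$ in turn, bounds $D^jL$ in $C^{\alpha,\alpha/2}$ for $j\le l+2$. On each slice \eqref{eq:slice} has coefficients and right side in $C^{l,\alpha}$, so $Du$ is bounded in $C^{l+2,\alpha}$ and $\gamma$ in spatial $C^{l+1,\alpha}$. It remains to bound $D^{l+1}\gamma$ in time. The difference $\eta=D^l\gamma(\tau_1)-D^l\gamma(\tau_2)$ satisfies $|\eta|\le C|\tau_1-\tau_2|$, because $\partial_\tau D^l\gamma=D^l(-a\gamma_{A\bar B}+L_{A\bar B}+F_{A\bar B})$ is bounded, and $D\eta$ is bounded in $C^\alpha$. Comparing $D\eta$ with a difference quotient of step $\ell$ gives $|D\eta|\le C(|\tau_1-\tau_2|\ell^{-1}+\ell^\alpha)$. For $\ell=|\tau_1-\tau_2|^{1/(1+\alpha)}$ this is $C|\tau_1-\tau_2|^{\alpha/(1+\alpha)}$, and $\frac{\alpha}{1+\alpha}\ge\frac\alpha2$.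
\end{proof}

\subsection{Stretched coordinates}
Fix $b_0\in B^\circ$, $Y=X_{b_0}$, $h=h_{b_0}$, and holomorphic coordinates $z$ centered at $b_0$ on a ball $D$ with $\bar D\subset B^\circ$. Since $f$ is a proper submersion over $B^\circ$, after shrinking $D$ we have:
\begin{itemize}
\item finitely many holomorphic charts $(z,y)$ of $X$ with $f=z$, defined near $\bar D\times\{|y|\le2\}$, such that the sets $\{|y|<1\}$ cover $f^{-1}(D)$;
\item a diffeomorphism $\Theta:D\times Y\to f^{-1}(D)$ with $f\circ\Theta=\mathrm{pr}_1$ and $\Theta(0,x)=x$;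
\item smooth $(1,0)$-fields $v_1,\dots,v_m$ on $f^{-1}(\bar D)$ with $df(v_j)=\partial_{z_j}$;
\item a nowhere vanishing holomorphic section $\sigma$ of $K_X^p=f^*\mathcal O_B(1)$ on $f^{-1}(D)$.
\end{itemize}
In $\tilde g$ the fibers have unit size and the base is dilated by $\lambda$, so we use the coordinate $\tilde z=\lambda z$.

\begin{lemma}\label{lem:bounded}
Let $D'\Subset D$. For $t$ large, in each stretched chart $(\tilde z,y)$ and on $\{z\in D',\ |y|\le\frac32\}$, the metric $\tilde g(t)$ is uniformly equivalent to the Euclidean metric and bounded in every $C^l$, uniformly in $t$. Consequently $|\nabla^l\mathrm{Ric}|_{\tilde g}\le C_l$ on every compact subset of $X^\circ$ for $t$ large.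
\end{lemma}

\begin{proof}
Fix $t$ with $e^t\ge2$, freeze the coordinates $\tilde z=e^{t/2}z$, and let $\gamma(\tau)$ be $\tilde g$ at the time $t'$ given by $e^{t'}=e^t+\tau$, $\tau\in[-1,0]$. Then $\partial_\tau\gamma_{A\bar B}=-\mathrm{Ric}_{A\bar B}=L_{A\bar B}$. The form $e^{t'}f^*\omega_{\mathrm{can}}+\omega_0$ is comparable to $(e^{t'}+1)\lambda^{-2}\sum i\,d\tilde z_j\wedge d\bar{\tilde z}_j+\sum i\,dy_c\wedge d\bar y_c$, with $e^{t'}\lambda^{-2}\in[\frac12,1]$, so $\gamma$ is uniformly Euclidean by \eqref{eq:equiv}. By Lemma~\ref{lem:ricci} and \eqref{eq:scaling}, $|L_{A\bar B}|\le C$. Apply Lemma~\ref{lem:regularity} with $a=0$, $F=0$ on balls of radius $\frac12$, which lie in $\lambda D\times\{|y|<2\}$ for $t$ large. A compact $K\subset X^\circ$ is covered by finitely many sets $f^{-1}(D')$.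
\end{proof}

To take limits on a fixed manifold, pull all tensors back to $\lambda D\times Y$ by $\Theta_\lambda(\tilde z,x)=\Theta(\tilde z/\lambda,x)$; we call this the \emph{stretched trivialization}. The map $(\tilde z,x)\mapsto(\tilde z,y(\Theta(\tilde z/\lambda,x)))$ to a stretched chart converges in $C^\infty_{\mathrm{loc}}$ to $(\tilde z,x)\mapsto(\tilde z,y(x))$, a holomorphic chart of the product $\mathbb C^m\times Y$. Hence the bounds of Lemma~\ref{lem:bounded} hold on compact sets in the stretched trivialization, and the pulled back complex structures converge in $C^\infty_{\mathrm{loc}}$ to the product structure. Moreover $v_j-\Theta_*\partial_{z_j}$ is a fixed smooth vertical field and $\lambda^{-1}\partial_{z_j}=\partial_{\tilde z_j}$, so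
\begin{equation}\label{eq:lift}
\lambda^{-1}v_j\to\partial_{\tilde z_j}\quad\text{in }C^\infty_{\mathrm{loc}}(\mathbb C^m\times Y).
\end{equation}

\subsection{Potentials and mixed components}
Estimate \eqref{eq:equiv} bounds the mixed components $\tilde g(\lambda^{-1}v_j,\bar w)$, $w$ vertical, but does not make them small. They vanish in the limit for a cohomological reason: as $(0,1)$-forms on $Y$ they are almost exact. This is where the section $\sigma$, and so semiampleness, enters the proof directly. Let $|\sigma|^{2/p}$ be the volume form defined by $\sigma$, whose density in a chart is $|\sigma_0|^{2/p}$ with $\sigma_0$ holomorphic and nowhere zero. With $\psi=\log(\omega^N/|\sigma|^{2/p})$ we have $\mathrm{Ric}=-i\partial\bar\partial\psi$ on $f^{-1}(D)$. Put $\rho=e^t\mathrm{Ric}$, so that $\tilde g(\mathcal R\,\cdot,\cdot)=\rho$. Integrating $\partial_t\tilde\omega=-\rho$ we obtain on $f^{-1}(D)$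
\begin{equation}\label{eq:potentials}
\rho=i\partial\bar\partial(-e^t\psi),\qquad\tilde\omega=\omega_0+i\partial\bar\partial\varphi_t,\qquad\varphi_t=\int_0^te^{t'}\psi(t')\,dt' .
\end{equation}
The restrictions $\tilde\omega|_Y$ and $\rho|_Y$ are bounded with respect to $\omega_0$, by \eqref{eq:equiv} and by Lemma~\ref{lem:ricci}(a) with $\nu=2$.

\begin{lemma}\label{lem:exact}
Let $\varphi$ be a smooth real function near $Y$, let $v$ be a lift of a vector in $T_{b_0}B$, and let $\eta(\bar w)=(i\partial\bar\partial\varphi)(v,\bar w)$ for $\bar w\in T^{0,1}Y$. Then $\eta=\bar\partial_Y(v\varphi)-(\partial_Y\varphi)\circ(\bar\partial v)$. If $|i\partial\bar\partial\varphi|_Y|_{\omega_0}\le M$, then $|\eta-\bar\partial_Y(v\varphi)|_{\omega_0}\le CM$ with $C$ depending only on $v$ and $(Y,\omega_0)$.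
\end{lemma}

\begin{proof}
We have $\bar w(v^A\varphi_A)=\bar w(v^A)\varphi_A+v^A\bar w^{\bar B}\varphi_{A\bar B}$, and the vector $\bar w(v^A)\partial_A=(\bar\partial v)(\bar w)$ is vertical. The $W^{2,q}$ estimate on $Y$, applied to $\varphi|_Y$ minus its average, gives $|\partial_Y\varphi|\le C\sup|\Delta_Y\varphi|\le CM$.
\end{proof}

No bound on $v\varphi$ is needed; only exactness will be used.

\subsection{The limit}
Let $g_{\mathrm{can}}(b)$ be the constant metric on $\mathbb C^m$ with matrix $\omega_{\mathrm{can}}(\partial_{z_j},\partial_{\bar z_k})(b)$, and let $\mathrm{pr}_H$ and $\mathrm{pr}_V=1-\mathrm{pr}_H$ be the projections of the tangent bundle of $\mathbb C^m\times Y$ onto $T\mathbb C^m$ and $TY$.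

\begin{proposition}\label{prop:limit}
As $t\to\infty$, in the stretched trivialization,
\begin{enumerate}
\item[(a)] $\tilde g\to g_\infty=g_{\mathrm{can}}(b_0)\oplus h$ in $C^\infty_{\mathrm{loc}}(\mathbb C^m\times Y)$;
\item[(b)] $\rho\to-g_{\mathrm{can}}(b_0)\oplus0$ and $\mathcal R\to-\mathrm{pr}_H$ in $C^0_{\mathrm{loc}}(\mathbb C^m\times Y)$.
\end{enumerate}
\end{proposition}

\begin{proof}
It suffices to show that every sequence $t_i\to\infty$ has a subsequence with these limits.

(a) By Lemma~\ref{lem:bounded} a subsequence converges in $C^\infty_{\mathrm{loc}}$ to a metric $\hat g$ on $\mathbb C^m\times Y$. It is K\"ahler for the product structure, and it is uniformly equivalent to a product metric on all of $\mathbb C^m\times Y$, since the constant in Lemma~\ref{lem:bounded} is uniform on $\lambda D'$. Use indices $j,k$ for $\tilde z$ and $a,b,c$ for local holomorphic coordinates on $Y$, and recall the K\"ahler identities $\partial_C\hat g_{A\bar B}=\partial_A\hat g_{C\bar B}$ and $\partial_{\bar C}\hat g_{A\bar B}=\partial_{\bar B}\hat g_{A\bar C}$.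

By \eqref{eq:lift} and \eqref{eq:C0}, $\hat g_{j\bar k}=\lim\tilde g(\lambda^{-1}v_j,\lambda^{-1}\bar v_k)=\lim g(v_j,\bar v_k)=g_{\mathrm{can}}(b_0)_{j\bar k}$, because $z=\tilde z/\lambda\to0$. So $\hat g_{j\bar k}$ is constant. Then $\partial_{\bar k}\hat g_{j\bar b}=\partial_{\bar b}\hat g_{j\bar k}=0$, so $\hat g_{j\bar b}$ is a bounded entire function of $\tilde z$, hence independent of $\tilde z$. Next, $\partial_j\hat g_{a\bar b}=\partial_a\hat g_{j\bar b}$ is independent of $\tilde z$, and so is $\partial_{\bar j}\hat g_{a\bar b}$ by conjugation. Thus $\hat g_{a\bar b}$ is real affine in $\tilde z$ and bounded, hence independent of $\tilde z$, and $\partial_a\hat g_{j\bar b}=0$. The $(0,1)$-form $G_j=\hat g_{j\bar b}\,d\bar y_b$ on $Y$ therefore satisfies $\partial G_j=0$, and $\bar\partial G_j=0$ because $\partial_{\bar c}\hat g_{j\bar b}=\partial_{\bar b}\hat g_{j\bar c}$.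

On $Y=\{0\}\times Y$ apply Lemma~\ref{lem:exact} to $\varphi_t$, for which $i\partial\bar\partial\varphi_t|_Y=(\tilde\omega-\omega_0)|_Y$ is bounded. By \eqref{eq:potentials},
\[
\tilde g(\lambda^{-1}v_j,\cdot)|_{T^{0,1}Y}=\bar\partial_Y(\lambda^{-1}v_j\varphi_t)+O(\lambda^{-1}).
\]
The left side converges to $G_j$, so $G_j=\bar\partial\phi$ by Lemma~\ref{lem:limits}(a). Then $\partial\bar\partial\phi=\partial G_j=0$, so $\phi$ is harmonic on the compact connected manifold $Y$, hence constant, and $G_j=0$. Thus $\hat g=g_{\mathrm{can}}(b_0)\oplus h'$ with $h'$ K\"ahler on $Y$. It is Ricci-flat since $|\mathrm{Ric}|_{\tilde g}\le C\lambda^{-2}$, and its class is $[\omega_0|_Y]$ since $[\tilde\omega|_Y]=[\omega_0|_Y]$ by \eqref{eq:potentials}. By uniqueness $h'=h$.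

(b) By \eqref{eq:scaling}, Lemma~\ref{lem:ricci} and \eqref{eq:known}, $|\rho|_{\tilde g}=|\mathrm{Ric}|_g\le C$ and $|\nabla\rho|_{\tilde g}=\lambda^{-1}|\nabla\mathrm{Ric}|_g\le C\lambda^{-1}$. By Lemma~\ref{lem:limits}(b) a subsequence converges in $C^0_{\mathrm{loc}}$ to a $g_\infty$-parallel real $(1,1)$-form $\rho_\infty$. We compute its three blocks along $\{0\}\times Y$, which determines a parallel form everywhere. First, $\rho_\infty(\partial_{\tilde z_j},\partial_{\bar{\tilde z}_k})=\lim\mathrm{Ric}(v_j,\bar v_k)=-g_{\mathrm{can}}(b_0)_{j\bar k}$ by Lemma~\ref{lem:ricci}(b). Second, $\rho_\infty|_Y$ is $h$-parallel and is a uniform limit of the $\bar\partial$-exact forms $i\partial_Y\bar\partial_Y(-e^t\psi)$, so it vanishes by Lemma~\ref{lem:limits}(a) with $E=T^*Y$. Third, the $(0,1)$-form $\rho_\infty(\partial_{\tilde z_j},\cdot)|_{T^{0,1}Y}$ is $h$-parallel since $\partial_{\tilde z_j}$ is $g_\infty$-parallel. By Lemma~\ref{lem:exact} with $\varphi=-e^t\psi$, for which $i\partial\bar\partial\varphi|_Y=\rho|_Y$ is bounded, $\rho(\lambda^{-1}v_j,\cdot)|_{T^{0,1}Y}$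 is $\bar\partial$-exact up to $O(\lambda^{-1})$, so this block vanishes as well. The statement on $\mathcal R$ follows from $\tilde g(\mathcal R\,\cdot,\cdot)=\rho$.
\end{proof}

\begin{remark}\label{rem:product}
Suppose that $f^{-1}(D)=D\times Y$ holomorphically. The class $[\omega_0|_{\{b\}\times Y}]$ does not depend on $b$ because $\omega_0$ is closed, so $h_b=h$ for all $b\in D$. Then part (a) holds with moving centers: if $t_i\to\infty$ and $b_i\to b_\infty\in D$, then $\tilde g(t_i)\to g_{\mathrm{can}}(b_\infty)\oplus h$ in $C^\infty_{\mathrm{loc}}$ in the coordinates $\lambda_i(z-b_i)$. The proof above applies with $\Theta$ the identity and $v_j=\partial_{z_j}$: Lemma~\ref{lem:bounded} is invariant under translation of $\tilde z$, and on $\{b_i\}\times Y$ the error term in Lemma~\ref{lem:exact} vanishes since $\bar\partial v_j=0$.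
\end{remark}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:growth}

Both parts apply Lemma~\ref{lem:interp} to the complete metric $\tilde g$ on $X$, and we need to know where its balls lie. Let $V'\subset\operatorname{int}V$ be compact subsets of $B^\circ$. By \eqref{eq:equiv}, $\lambda^2f^*\omega_{\mathrm{can}}\le C\tilde\omega$ on $f^{-1}(V)$, so a curve of $\tilde g$-length $\ell$ in $f^{-1}(V)$ projects to a curve of $\omega_{\mathrm{can}}$-length at most $C\ell/\lambda$. Therefore
\begin{equation}\label{eq:confine}
\text{for fixed }\ell\text{ and }t\text{ large, }\tilde g\text{-balls of radius }\ell\text{ about points of }f^{-1}(V')\text{ lie in }f^{-1}(V).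
\end{equation}

\subsection{The upper bound (b)}
In the metric $\tilde g$ the tensor $\nabla\mathrm{Ric}$ has size $\lambda^{-3}$, by \eqref{eq:known} and \eqref{eq:scaling}, and all its derivatives are bounded, by Lemma~\ref{lem:bounded}. Interpolation against a derivative of very high order propagates the smallness with a small loss. Choose compact sets $f(K)\subset V_k\subset\dots\subset V_1\subset B^\circ$ with $V_{j+1}\subset\operatorname{int}V_j$, and put $M_j=\sup_{f^{-1}(V_j)}|\nabla^j\mathrm{Ric}|_{\tilde g}$. Fix $q$ with $3(k-1)/q\le2\delta$. Lemma~\ref{lem:interp} with $T=\nabla^j\mathrm{Ric}$ and $\ell=\lambda^{-3/q}\le1$, together with \eqref{eq:confine}, gives for $t$ large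
\[
M_{j+1}\le C\big(\lambda^{3/q}M_j+\lambda^{-3+3/q}\big).
\]
Since $M_1\le C\lambda^{-3}$, induction gives $M_j\le C\lambda^{-3+3(j-1)/q}$. By \eqref{eq:scaling}, $\sup_K|\nabla^k\mathrm{Ric}|_g\le\lambda^{k+2}M_k\le C\lambda^{k-1+2\delta}$. For bounded $t$ the estimate holds by compactness.

\subsection{The lower bound (a)}
We use the notation of Section~\ref{sec:blowup}. Suppose that for some $k\ge2$ and some $K$ as in (a) there are $t_i\to\infty$ with
\[
\epsilon_i=\lambda_i^{-(k-1)}\sup_K|\nabla^k\mathrm{Ric}|_{g(t_i)}\to0 .
\]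
We show that every class $\kappa_{b_0}(v)$ is represented by a symmetric $h$-parallel form. An index $i$ denotes evaluation at $t_i$, and norms are taken with respect to $\tilde g_i$, which converges to $g_\infty$.

\smallskip\noindent\emph{Step 1: a parallel limit.} The rescaling of $\nabla\mathcal R$ that has order one is $T_i=\lambda_i\nabla\mathcal R_i$. By \eqref{eq:scaling} and \eqref{eq:known}, $|T_i|=|\nabla\mathrm{Ric}|_g\le C$ and $|\nabla^{k-1}T_i|\le\epsilon_i$ on $K$. Since $f$ is proper and $Y\subset\operatorname{int}K$, the set $K$ contains $f^{-1}(V)$ for a compact neighborhood $V$ of $b_0$; this is where the assumption on $K$ is used. Fix $r_0,\ell>0$. By \eqref{eq:confine}, for $i$ large the balls of radius $\ell$ about points with $|\tilde z|\le r_0$ lie in $K$, and Lemma~\ref{lem:interp} with $q=k-1$ gives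
\[
\sup_{|\tilde z|\le r_0}|\nabla T_i|\le C\big(\ell^{-1}+\ell^{k-2}\epsilon_i\big).
\]
Letting $i\to\infty$ and then $\ell\to\infty$ shows that $\nabla T_i\to0$ locally uniformly. By Lemma~\ref{lem:limits}(b) and Proposition~\ref{prop:limit}(a), after passing to a subsequence, $T_i\to T_\infty$ in $C^0_{\mathrm{loc}}$ with $T_\infty$ parallel for $g_\infty$.

\smallskip\noindent\emph{Step 2: the spectral projection.} We want to apply Lemma~\ref{lem:projection}. We only know that $\mathcal R_i+\mathrm{pr}_H=o(1)$, while lifts of $\partial_{z_j}$ have $\tilde g_i$-length of order $\lambda_i$. So a projection chosen independently of $\mathcal R_i$ would produce errors $o(\lambda_i)$, which hide a term of order one. We use instead a projection that is a function of $\mathcal R_i$. By Proposition~\ref{prop:limit}(b), for $i$ large and $|\tilde z|\le1$, each eigenvalue of $\mathcal R_i$ lies within $\frac14$ of $-1$ or of $0$. Let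
\[
\Pi_i=\frac1{2\pi\sqrt{-1}}\oint_{|\zeta+1|=1/2}(\zeta-\mathcal R_i)^{-1}d\zeta
\]
be the orthogonal projection onto the sum of the eigenspaces with eigenvalue near $-1$. It is smooth, real and commutes with $J$. Differentiating the resolvent gives
\[
\Psi_i:=\lambda_i\nabla\Pi_i=\frac1{2\pi\sqrt{-1}}\oint_{|\zeta+1|=1/2}(\zeta-\mathcal R_i)^{-1}\,T_i\,(\zeta-\mathcal R_i)^{-1}d\zeta .
\]
On the contour the resolvents converge uniformly to $(\zeta+\mathrm{pr}_H)^{-1}=(\zeta+1)^{-1}\mathrm{pr}_H+\zeta^{-1}\mathrm{pr}_V$. Hence $\Pi_i\to\mathrm{pr}_H$ and $\Psi_i\to\Psi_\infty$ uniformly, where $\Psi_\infty$ is the same integral with $-\mathrm{pr}_H$ and $T_\infty$ in place of $\mathcal R_i$ and $T_i$. The residue of $\frac1{\zeta(\zeta+1)}$ at $\zeta=-1$ is $-1$, so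
\begin{equation}\label{eq:residue}
\mathrm{pr}_V\Psi_\infty\mathrm{pr}_H=-\mathrm{pr}_VT_\infty\mathrm{pr}_H .
\end{equation}

\smallskip\noindent\emph{Step 3: representatives of the Kodaira--Spencer class.} Work along $Y$. Since $\Pi_i\to\mathrm{pr}_H$, for $i$ large
\begin{equation}\label{eq:vertical}
|\Pi_iu|\le o(1)|u|\quad\text{and}\quad|u|\le2|(1-\Pi_i)u|\qquad\text{for vertical }u .
\end{equation}
The projection $\Pi_i$ has rank $2m$ on the complexified tangent space, like $\mathrm{pr}_H$; being real, it has rank $m$ on $T^{1,0}X$. By \eqref{eq:vertical} its image contains no nonzero vertical vector, so $df$ maps $\Pi_i(T^{1,0}X)$ isomorphically onto $T_{b_0}B$. Let $\xi_{j,i}$ be the lift of $\partial_{z_j}$ with $\Pi_i\xi_{j,i}=\xi_{j,i}$, and put $\tilde\xi_{j,i}=\lambda_i^{-1}\xi_{j,i}$. The vector $u=\tilde\xi_{j,i}-\lambda_i^{-1}v_j$ is vertical, and $(1-\Pi_i)u=-(1-\Pi_i)\lambda_i^{-1}v_j\to-\mathrm{pr}_V\partial_{\tilde z_j}=0$ by \eqref{eq:lift}. So $\tilde\xi_{j,i}\to\partial_{\tilde z_j}$ uniformly on $Y$. The form $A_{j,i}=\bar\partial\xi_{j,i}$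 represents $\kappa_{b_0}(\partial_{z_j})$, and in Lemma~\ref{lem:projection} the two powers of $\lambda_i$ cancel:
\[
(1-\Pi_i)A_{j,i}(\bar a)=(\nabla_{\bar a}\Pi_i)\xi_{j,i}=\Psi_i(\bar a)\,\tilde\xi_{j,i},\qquad\bar a\in T^{0,1}Y .
\]
The right side is bounded. Since $A_{j,i}(\bar a)$ is vertical, \eqref{eq:vertical} gives $|A_{j,i}|\le C$ and then $\Pi_iA_{j,i}\to0$. Hence $A_{j,i}$ converges uniformly to $A_j=\Psi_\infty(\cdot)\partial_{\tilde z_j}$, which takes values in $T^{1,0}Y$. By \eqref{eq:residue},
\[
A_j(\bar a)=-\mathrm{pr}_V\big(T_\infty(\bar a)\,\partial_{\tilde z_j}\big).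
\]

\smallskip\noindent\emph{Step 4: properties of $A_j$.} The tensors $T_\infty$, $\mathrm{pr}_V$ and $\partial_{\tilde z_j}$ are $g_\infty$-parallel and $\{0\}\times Y$ is a factor of the product, so $A_j$ is $h$-parallel. In particular it is smooth and $\bar\partial$-closed, and Lemma~\ref{lem:limits}(a) gives $[A_j]=\kappa_{b_0}(\partial_{z_j})$. For $\bar a,\bar c\in T^{0,1}Y$,
\[
h(A_j(\bar a),\bar c)=-\lim_i\tilde g_i\big(T_i(\bar a)\tilde\xi_{j,i},\bar c\big)=-\lim_i\lambda_i^3(\nabla_{\bar a}\mathrm{Ric})(\tilde\xi_{j,i},\bar c),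
\]
which is symmetric in $\bar a,\bar c$ by (K2), since the Ricci form is closed. For $v=\sum\mu_j\partial_{z_j}$ the form $\sum\mu_jA_j$ is symmetric, parallel and represents $\kappa_{b_0}(v)$. This contradicts the hypothesis of (a) and proves (a).

Finally, (a) gives $\liminf\frac1t\log\sup_K|\nabla^k\mathrm{Ric}|\ge\frac{k-1}2$, and (b) gives $\limsup\le\frac{k-1}2+\delta$ for every $\delta>0$. Theorem~\ref{thm:general} is proved.

\section{A family of K3 surfaces}\label{sec:K3}

To apply Theorem~\ref{thm:general}(a) we need fibers without symmetric parallel forms and a nonzero Kodaira--Spencer class.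

\begin{lemma}\label{lem:holonomy}
Let $(Y,h)$ be a compact Ricci-flat K\"ahler manifold with finite fundamental group. Then every symmetric parallel form $A\in\Omega^{0,1}(Y,T^{1,0}Y)$ vanishes.
\end{lemma}

\begin{proof}
Pulling back to the universal cover, which is compact, we may assume that $Y$ is simply connected. The metric identifies $(T^{0,1}Y)^*$ with $T^{1,0}Y$ compatibly with $\nabla$, so $h(A(\cdot),\cdot)$ is a parallel section of $\mathrm{Sym}^2T^{1,0}Y$. Its value at a point $x$ is an element of $\mathrm{Sym}^2V$, $V=T_x^{1,0}Y$, invariant under the holonomy group. A compact simply connected Ricci-flat K\"ahler manifold is a Riemannian product of factors with holonomy $SU(n_i)$, $n_i\ge3$, or $Sp(r_i)$, where $Sp(1)=SU(2)$ is the holonomy of a K3 surface. So the holonomy group is a product $\prod G_i$ acting on $V=\bigoplus V_i$ by the standard representations, and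
\[
\mathrm{Sym}^2V=\bigoplus_i\mathrm{Sym}^2V_i\oplus\bigoplus_{i<j}V_i\otimes V_j .
\]
The summand $V_i\otimes V_j$ has no nonzero invariants because $V_i$ has no nonzero $G_i$-invariant vector. For $SU(n')$, $n'\ge2$, let $\sum_{a\le c}s_{ac}e_ae_c$ be invariant, and fix $a\ne c$. The element $e_a\mapsto\sqrt{-1}\,e_a$, $e_c\mapsto-\sqrt{-1}\,e_c$ negates $e_a^2$, and the element $e_a\mapsto e_c$, $e_c\mapsto-e_a$ negates $e_ae_c$. Both permute the monomials up to scalars, so all coefficients vanish. For $Sp(r)$, Schur's lemma shows that the invariants of $V_i\otimes V_i=\mathrm{Hom}(V_i^*,V_i)$ have dimension at most one. They are spanned by the dual of the symplectic form, which is antisymmetric.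
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:K3}]
\emph{The manifold.} Write $X=\{F=0\}$ with $F=\sum_{i=0}^d\zeta_0^{d-i}\zeta_1^iF_i(x)$, where $[\zeta_0:\zeta_1]\in\mathbb P^1$ and the $F_i$ are quartic forms in $x_0,\dots,x_3$. Consider three conditions: $X$ is smooth; $\{F_0=0\}\subset\mathbb P^3$ is smooth; the $17$ quartics $x_j\partial_iF_0$ $(0\le i,j\le3)$ and $F_1$ are linearly independent. Each is Zariski open in the vector space of all $F$. The first two are nonempty by Bertini's theorem. The third holds for $F_0=\sum x_i^4$, $F_1=x_0x_1x_2x_3$, where the quartics are multiples of the $16$ distinct monomials $x_jx_i^3$ and of $x_0x_1x_2x_3$. So a general $F$ satisfies all three; fix such an $F$.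

The fibers of $f=\mathrm{pr}_1|_X$ are zero sets of quartic forms in $\mathbb P^3$, hence nonempty and connected. So $X$ is connected, and $f_*\mathcal O_X=\mathcal O_{\mathbb P^1}$ by Stein factorization. By adjunction $K_X=\mathcal O(d-2,0)|_X=f^*\mathcal O(d-2)$, which is generated by global sections, and the projection formula gives $H^0(X,K_X^p)=H^0(\mathbb P^1,\mathcal O(p(d-2)))$. Since $d\ge3$, these sections embed $\mathbb P^1$, so $f$ is the Iitaka fibration, $B=\mathbb P^1$, $m=1$ and $n=2$. The smooth fibers are smooth quartic surfaces, that is, K3 surfaces, and they are simply connected.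

\emph{The Kodaira--Spencer class.} Let $b_0=[1:0]$, $z=\zeta_1/\zeta_0$ and $Y=X_{b_0}=\{F_0=0\}$. Near $Y$ the equation of $X$ is $F_0+zF_1+\dots=0$ and $dF_0\ne0$ along $Y$, so $f$ is a submersion there and $b_0\in B^\circ$. The form $dF_0$ identifies the normal bundle $N_Y$ of $Y$ in $\mathbb P^3$ with $\mathcal O_Y(4)$. A vector $\partial_z+\eta$ with $\eta\in T\mathbb P^3$ is tangent to $X$ at a point of $Y$ if and only if $dF_0(\eta)=-F_1$. So $d\,\mathrm{pr}_2$ maps the sequence $0\to TY\to TX|_Y\to\mathcal O_Y\partial_z\to0$ to $0\to TY\to T\mathbb P^3|_Y\to\mathcal O_Y(4)\to0$, inducing the identity on $TY$ and $\partial_z\mapsto-F_1|_Y$. By naturality $\kappa_{b_0}(\partial_z)=-\delta(F_1|_Y)$, where $\delta:H^0(Y,\mathcal O_Y(4))\to H^1(Y,TY)$ is the connecting map of the second sequence, with kernel the image of $H^0(Y,T\mathbb P^3|_Y)$.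

The sequences $0\to\mathcal O_{\mathbb P^3}(l-4)\to\mathcal O_{\mathbb P^3}(l)\to\mathcal O_Y(l)\to0$ and the vanishing of $H^1$ and $H^2$ of line bundles on $\mathbb P^3$ give three facts: $H^1(Y,\mathcal O_Y)=0$; sections of $\mathcal O_Y(1)$ are restrictions of linear forms; the quartics vanishing on $Y$ are the multiples of $F_0$. By the first two facts and the Euler sequence $0\to\mathcal O_Y\to\mathcal O_Y(1)^{\oplus4}\to T\mathbb P^3|_Y\to0$, every section of $T\mathbb P^3|_Y$ comes from a field $\sum\ell_i\partial_i$ with linear $\ell_i$, so $\ker\delta=\{\sum\ell_i\partial_iF_0|_Y\}$. If $\kappa_{b_0}(\partial_z)=0$, then $F_1-\sum\ell_i\partial_iF_0=cF_0=\frac c4\sum x_i\partial_iF_0$ for some $\ell_i$ and $c$, so $F_1$ lies in the span of the $x_j\partial_iF_0$. This is excluded, so $\kappa_{b_0}(\partial_z)\ne0$.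

\emph{Conclusion.} By Lemma~\ref{lem:holonomy} the only symmetric parallel form on $(Y,h_{b_0})$ is $0$, which does not represent $\kappa_{b_0}(\partial_z)$. Theorem~\ref{thm:general}(a) applies for every $\omega_0$. For $k=3$ it gives $\sup_K|\nabla^3\mathrm{Ric}|_{g(t)}\ge ce^t$ for $t$ large, with $c>0$, and the conjecture follows by taking for $K$ the preimage of a small closed disk about $b_0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:dichotomy}}\label{sec:dichotomy}

The implication (ii)$\Rightarrow$(iii) is immediate.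

\subsection{Growth when $f$ is not locally trivial}
If $\kappa_{b_0}(v)\ne0$ for some $b_0$ and $v$, then Lemma~\ref{lem:holonomy} shows that the hypothesis of Theorem~\ref{thm:general}(a) holds. So the growth exponent near $X_{b_0}$ is $\frac{k-1}2>0$ for all $k\ge2$, and (iii) fails. Thus (iii)$\Rightarrow$(i) and the last assertion of the theorem follow once we show that $\kappa\equiv0$ implies (i). The finiteness of the fundamental group removes the parallel forms that make Example~\ref{ex:elliptic} possible.

By the Kodaira--Spencer theorem \cite[Ch.~4]{Kodaira}, a family with $\kappa\equiv0$ and $\dim H^1(X_b,TX_b)$ locally constant is locally trivial. We check the second condition. Over a ball $D\subset B^\circ$ the universal cover of $f^{-1}(D)$ is a family of compact simply connected K\"ahler manifolds $\tilde X_b$, on which the finite group $\Gamma=\pi_1(X_b)$ acts freely, holomorphically and fiberwise, with quotients $X_b$. The canonical bundle of $\tilde X_b$ is flat for the Ricci-flat metric, hence trivial, so it equals $\mathcal O\otimes H^{n,0}(\tilde X_b)$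 equivariantly. Contraction gives $T\cong\Omega^{n-1}\otimes K^{-1}$, and therefore
\[
H^1(X_b,TX_b)=H^1(\tilde X_b,T\tilde X_b)^\Gamma\cong\big(H^{n-1,1}(\tilde X_b)\otimes H^{n,0}(\tilde X_b)^*\big)^\Gamma .
\]
In a family of compact K\"ahler manifolds the spaces $H^{i,j}(\tilde X_b)$ form $C^\infty$ vector bundles over $D$, and $\Gamma$ acts on them. The trace of a group element on $H^{i,j}(\tilde X_b)$ is continuous in $b$ and is a sum of a fixed number of $|\Gamma|$-th roots of unity, so it is constant. The dimension of the invariants is the average of the character, so it is constant on $D$.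

\subsection{Boundedness when $f$ is locally trivial}
We prove (i)$\Rightarrow$(ii). Let $f^{-1}(D)=D\times Y$ holomorphically, with $D=\{|z|<4r\}$, $\bar D\subset B^\circ$, and let $\omega_h$ be the K\"ahler form of the common Ricci-flat metric $h$ (Remark~\ref{rem:product}), pulled back to $D\times Y$. Convergence to a product at the scale of the fibers is not enough, since returning to $g$ costs a power of $\lambda$ for each derivative. We show that $g$ differs from a product metric by $O(e^{-c\lambda})$, which absorbs all such powers, and that the base factor has bounded geometry at unit scale.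

\smallskip\noindent\emph{Step 1: splitting the potential.} The form $\omega_0-\omega_h$ is $d$-exact on $D\times Y$, since $D\times Y$ retracts onto a fiber. Finiteness of $\pi_1(Y)$ gives $b_1(Y)=0$, so $H^1(Y,\mathcal O)=0$; as $D$ is Stein, the Leray spectral sequence gives $H^1(D\times Y,\mathcal O)=0$. By \eqref{eq:ddbar}, $\omega_0=\omega_h+i\partial\bar\partial u_0$. This is the only use of the fundamental group in this implication. Let $\omega_E$ be the Euclidean form in $z$. The metric $\omega_E+\omega_h$ is Ricci-flat with volume form $\Omega=\binom Nm\omega_E^m\wedge\omega_h^n$, so $\partial_s\tilde\omega=i\partial\bar\partial\log(\tilde\omega^N/\Omega)$. Hence $\tilde\omega=\omega_h+i\partial\bar\partial P$, where $\partial_sP=\log(\tilde\omega^N/\Omega)$ and $P|_{s=0}=u_0$. Let $\operatorname{avg}$ denote the fiber average with respect to $\omega_h^n$, and put $\phi=\operatorname{avg}P$, $\Phi=P-\phi$, $\omega_B=i\partial\bar\partial\phi$. Then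
\[
\tilde\omega=\omega_B+\omega_h+i\partial\bar\partial\Phi,\qquad\operatorname{avg}\Phi=0 .
\]

\smallskip\noindent\emph{Step 2: smallness.} \emph{Stretched norms} are taken with respect to the product of the Euclidean metric in $\tilde z=\lambda z$ and $h$; let $g_B$ be the matrix of $\omega_B$ in $\tilde z$. For a multi-index $\mathbf j$ the function $D^{\mathbf j}_{\tilde z}\Phi$ has zero fiber average and satisfies $i\partial_Y\bar\partial_YD^{\mathbf j}_{\tilde z}\Phi=D^{\mathbf j}_{\tilde z}(\tilde\omega|_{\{z\}\times Y}-\omega_h)$. The right side tends to $0$ in every $C^l(Y)$, uniformly for $|z|\le3r$: otherwise there would be $t_i\to\infty$ and $b_i\to b_\infty$ contradicting Remark~\ref{rem:product}. Elliptic estimates for $\Delta_h$ on functions with zero average show that $\Phi\to0$ in every stretched $C^l$ norm on $\{|z|\le3r\}\times Y$. Since $\omega_B=\tilde\omega-\omega_h-i\partial\bar\partial\Phi$, Remark~\ref{rem:product} gives in the same way that $g_B-g_{\mathrm{can}}(z)$ and all $\tilde z$-derivatives of $g_B$ tend to $0$ uniformly for $|z|\le3r$.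 In particular $\omega_B>0$ there for $t$ large.

\smallskip\noindent\emph{Step 3: the equations.} Let $G=g_B\oplus h$ and let $\Phi''=(\Phi_{A\bar B})$ be the complex Hessian. Then
\[
\log\frac{\tilde\omega^N}{\Omega}=\log\frac{\omega_B^m}{\omega_E^m}+\Delta_B\Phi+\Delta_h\Phi+Q,\qquad Q=\log\frac{\det(G+\Phi'')}{\det G}-\operatorname{tr}_G\Phi'',
\]
where $\Delta_B=g_B^{j\bar k}\partial_j\partial_{\bar k}$ and $\Delta_h=h^{a\bar b}\partial_a\partial_{\bar b}$. Integrating $\frac{d}{d\theta}\log\det(G+\theta\Phi'')=\operatorname{tr}_{G+\theta\Phi''}\Phi''$ gives $Q=q^{A\bar B}\Phi_{A\bar B}$ with the Hermitian tensor $q=\int_0^1\big((G+\theta\Phi'')^{-1}-G^{-1}\big)d\theta$. By Step~2, $q\to0$ in the stretched $C^1$ norm. Both $\Delta_B\Phi$ and $\Delta_h\Phi$ have zero fiber average, the first because its coefficients depend only on $z$. So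
\begin{equation}\label{eq:split}
\partial_s\Phi=\Delta_B\Phi+\Delta_h\Phi+Q-\operatorname{avg}Q,\qquad\partial_s\phi=\log\frac{\omega_B^m}{\omega_E^m}+\operatorname{avg}Q .
\end{equation}

\smallskip\noindent\emph{Step 4: exponential decay of $\Phi$.} The first equation is a small perturbation of a heat equation, and on functions with zero average $\Delta_h$ has a spectral gap: $\int_Y|\partial_Yu|^2\ge\mu_1\int_Yu^2$ with $\mu_1>0$. We have no control outside $D$, but in stretched coordinates the boundary is at distance of order $\lambda$, and an exponential weight makes its influence $O(e^{-c\lambda})$.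

Fix $t_0$ large, $\lambda=e^{t_0/2}$, $s_0=e^{t_0}-1$ and $|z_0|\le2r$. Freeze $\tilde z=\lambda z$, put $\tilde z_0=\lambda z_0$, and let $s\in[s_0-\lambda^2/2,s_0]$. Then $e^t\in[\lambda^2/2,\lambda^2]$, so the stretched norms at time $t$ and at time $t_0$ are comparable. Hence, given $\epsilon>0$, for $t_0$ large the following hold in the frozen coordinates on $\{|z|\le3r\}\times Y$: $c_0\le g_B^{-1}\le C$, the first derivatives of $g_B^{-1}$ and the $C^1$ norm of $q$ are at most $\epsilon$, and $\Phi$ is bounded in every $C^l$. Let $\chi(z)$ be a cutoff equal to $1$ for $|z-z_0|\le r/2$ and to $0$ for $|z-z_0|\ge r$, and for $\delta\in(0,1)$ put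
\[
\vartheta=e^{-\delta\sqrt{1+|\tilde z-\tilde z_0|^2}},\qquad w=\chi^2\vartheta,\qquad E(s)=\frac12\int\Phi^2w\,d\mu,\qquad d\mu=dV_{\tilde z}\wedge\omega_h^n .
\]
Then $|Dw|\le\delta w+2\chi|D\chi|\vartheta$. On the support of $D\chi$ we have $\vartheta\le e^{-\delta r\lambda/2}$, and this support has volume at most $C\lambda^{2m}$. So the integral of a bounded function against $\chi|D\chi|\vartheta$ is at most $C\eta_\lambda$, with $\eta_\lambda=\lambda^{2m}e^{-\delta r\lambda/2}$. Insert \eqref{eq:split} into $E'=\int\Phi\,\partial_s\Phi\,w\,d\mu$. The term with $\operatorname{avg}Q$ vanishes, since $w\operatorname{avg}Q$ is constant on fibers and $\operatorname{avg}\Phi=0$. Integration by parts, with the connection of the stretched product metric, handles the other three terms: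
\begin{align*}
\int\Phi\Delta_h\Phi\,w&=-\int|\partial_Y\Phi|^2w\le-\frac12\int|\partial_Y\Phi|^2w-\frac{\mu_1}2\int\Phi^2w,\\
\int\Phi\Delta_B\Phi\,w&=-\int g_B^{j\bar k}\Phi_j\Phi_{\bar k}w-\int\Phi\Phi_{\bar k}\,\partial_j\big(g_B^{j\bar k}w\big)\\
&\le-c_0\int|\partial_{\tilde z}\Phi|^2w+C(\epsilon+\delta)\int|\Phi||\partial_{\tilde z}\Phi|w+C\eta_\lambda,\\
\int\Phi Q\,w&=-\int q^{A\bar B}\Phi_A\Phi_{\bar B}w-\int\Phi\Phi_{\bar B}\nabla_A\big(q^{A\bar B}w\big)\\
&\le C\epsilon\int\big(|\partial\Phi|^2+\Phi^2\big)w+C\eta_\lambda .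
\end{align*}
Choose $\delta$ and then $\epsilon$ small, depending on $c_0,\mu_1,C$, so that the gradient terms and half of $\frac{\mu_1}2\int\Phi^2w$ absorb the errors. Then $E'\le-\frac{\mu_1}2E+C\eta_\lambda$. At the initial time $E\le C$, since $\Phi$ is bounded and $\vartheta$ is integrable. Integrating over the interval of length $\lambda^2/2$ gives $E(s_0)\le Ce^{-\mu_1\lambda^2/4}+C\eta_\lambda\le Ce^{-c\lambda}$.

On $\{|\tilde z-\tilde z_0|\le1\}\times Y$ the weight $w$ is bounded below, so there $\|\Phi\|_{L^2}^2\le Ce^{-c\lambda}$. If $|\Phi(x)|=M$ at a point of a smaller such set, then $|\Phi|\ge M/2$ on a ball of radius comparable to $M$ by the Lipschitz bound, so $M^{2+2N}\le C\|\Phi\|_{L^2}^2$. If $|\nabla^l\Phi|\le M_l$ is small, Lemma~\ref{lem:interp} with $q=2$ and $\ell=M_l^{1/2}$ gives $|\nabla^{l+1}\Phi|\le CM_l^{1/2}$ on a smaller set. So $\Phi=O(e^{-c_l\lambda})$ in every stretched $C^l$ norm on $\{|z|\le2r\}\times Y$, for some $c_l>0$. Passing to the fixed coordinates $z$ costs a factor $\lambda^l$. Call a quantity \emph{negligible} if for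 every $l$ its $C^l$ norm on $\{|z|\le2r\}\times Y$ is $O(e^{-c_l\lambda})$ with $c_l>0$, $\lambda=e^{t/2}$. This notion is the same for stretched and fixed norms, and it is stable under multiplication by powers of $\lambda$. We have shown that $\Phi$ is negligible.

In stretched coordinates $G$ and $G^{-1}$ are bounded in every $C^l$, so $\Delta_B\Phi$, $\Delta_h\Phi$, $Q$, $\operatorname{avg}Q$ and, by \eqref{eq:split}, $\partial_s\Phi$ are negligible, and $\partial_sg_B=\partial\bar\partial(\log\det g_B+\operatorname{avg}Q)$ is bounded in every $C^l$. Write $Q=\mathcal Q(G,\Phi'')$ with $\mathcal Q$ smooth. Since $\mathcal Q(G,0)=0$ for all $G$, the partial derivative $\mathcal Q_G$ vanishes at $\Phi''=0$. So $\partial_sQ=\mathcal Q_G\cdot\partial_sG+\mathcal Q_{\Phi''}\cdot\partial_s\Phi''$ is negligible, and so is $\partial_t\operatorname{avg}Q=\lambda^2\partial_s\operatorname{avg}Q$.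

\smallskip\noindent\emph{Step 5: the base metric.} Let $\beta(t)=e^{-t}\omega_B$. Its matrix in the fixed coordinates $z$ is $g_B$, so by Step~2 it is uniformly equivalent to $\omega_E$ on $\{|z|\le2r\}$. Let $L=\log\det(\beta_{j\bar k})$. By \eqref{eq:split} and $\partial_t=e^t\partial_s$,
\[
\partial_t\beta=-\beta+i\partial\bar\partial L+i\partial\bar\partial\operatorname{avg}Q .
\]
By Step~3, $\mathrm{Ric}(\omega)=-i\partial\bar\partial(L+\Delta_B\Phi+\Delta_h\Phi+Q)$, so $\partial_{z_j}\partial_{\bar z_k}L$ equals $-\mathrm{Ric}(\partial_{z_j},\partial_{\bar z_k})$ up to a negligible term, and it is bounded by Lemma~\ref{lem:ricci}(a). Lemma~\ref{lem:regularity} with $a=1$ and $F=\operatorname{avg}Q$, on the time intervals $[t-1,t]$, shows that $\beta(t)$ is bounded in $C^l(\{|z|\le r\})$ for every $l$, uniformly for $t$ large.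

\smallskip\noindent\emph{Step 6: conclusion.} On $\{|z|\le r\}\times Y$ let $\hat g=\beta(t)\oplus e^{-t}h$. Then $g-\hat g=e^{-t}\Phi''$ is negligible, $\hat g$ is bounded in every fixed $C^l$ norm, and $|g^{-1}|+|\hat g^{-1}|\le C\lambda^2$ in fixed norms. In coordinates $\nabla^k\mathrm{Ric}$ is a universal polynomial in the inverse metric and the derivatives of the metric, and $g^{-1}-\hat g^{-1}=-g^{-1}(g-\hat g)\hat g^{-1}$. Hence $\nabla^k\mathrm{Ric}(g)-\hat\nabla^k\mathrm{Ric}(\hat g)$ is $O(\lambda^{C_k}e^{-c_k\lambda})$ in fixed norms, and also in the $g$-norm, which costs another factor $\lambda^{k+2}$. The $g$- and $\hat g$-norms are uniformly comparable. Since $\hat g$ is a product and $h$ is Ricci-flat, $|\hat\nabla^k\mathrm{Ric}(\hat g)|_{\hat g}=|\nabla^k\mathrm{Ric}(\beta)|_\beta\le C_k$ by Step~5. So $|\nabla^k\mathrm{Ric}|_g$ is bounded over $\{|z|\le r\}$ for $t$ large, and for bounded $t$ by compactness. A compact $K\subset X^\circ$ is covered by finitely many such sets, which gives (ii) and completes the proof of Theorem~\ref{thm:dichotomy}.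

\begin{thebibliography}{9}

\bibitem{FZ} Fong and Zhang, J. reine angew. Math. \textbf{703} (2015).

\bibitem{Kodaira} Kodaira, \emph{Complex Manifolds and Deformation of Complex Structures}.

\bibitem{Kong} Wenrui Kong, \emph{Higher-order Ricci estimates along immortal K\"ahler-Ricci flows}, arXiv:2603.24380 (2026).

\bibitem{To} Tosatti, \emph{KAWA lecture notes}, Ann. Fac. Sci. Toulouse \textbf{27} (2018).

\bibitem{TWWY} Tosatti, Wang, Weinkove and Yang, Calc. Var. \textbf{54} (2015).

\bibitem{TWY} Tosatti, Weinkove and Yang, Amer. J. Math. \textbf{140} (2018).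

\bibitem{Wang} Y. Wang, Math. Res. Lett. \textbf{19} (2012).

\end{thebibliography}
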